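\title{The Bishop--Phelps theorem fails for uniformly continuous holomorphic functions on the ball of a Banach space}

\begin{abstract}
For a complex Banach space $X$, let $\mathcal{A}_u(X)$ be the algebra of uniformly continuous holomorphic functions on the open unit ball, with the supremum norm. We construct a separable $X$ and a continuous $2$-homogeneous polynomial $Q$ on $X$ that is not a limit of norm attaining elements of $\mathcal{A}_u(X)$. Every point of the closed unit ball of $X$ lies on a long and thin flat piece of a complex line. By the maximum principle, a function that attains its norm at the point attains it along the whole piece, and $Q$ is almost zero at the far end. The same space gives counterexamples in every degree $N\ge2$ and, after taking direct sums, for vector-valued functions. The distance from $Q$ to the norm attaining functions is asymptotically $\frac12\|Q\|$.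
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a complex Banach space with open unit ball $B_X$ and closed unit ball $\overline{B}_X$. A map from $B_X$ to a complex Banach space is \emph{holomorphic} if it is complex Fr\'echet differentiable at every point. Bounded linear and affine maps are holomorphic, and so are products of scalar holomorphic functions and compositions of holomorphic maps. Let $\mathcal{A}_u(X)$ be the Banach algebra of all $f\colon B_X\to\mathbb{C}$ that are holomorphic and uniformly continuous on $B_X$. Each such $f$ extends continuously to $\overline{B}_X$, and the norm is $\|f\|=\sup\{|f(x)|:\|x\|\le1\}$. A \emph{continuous $N$-homogeneous polynomial} is a function $P(x)=L(x,\dots,x)$, where $L$ is a bounded $N$-linear form on $X$. It is holomorphic and satisfies $|P(x)-P(y)|\le N\|L\|\,\|x-y\|$ on $\overline{B}_X$, so it belongs to $\mathcal{A}_u(X)$. A \emph{polynomial of degree at most $1$} is a function $c+\ell$ with $c\in\mathbb{C}$ and $\ell\in X^*$.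

A function $f\in\mathcal{A}_u(X)$ is \emph{norm attaining} if $|f(x_0)|=\|f\|$ for some $x_0\in\overline{B}_X$. We write $\mathrm{NA}(X)$ for the set of these functions, and we say that \emph{the Bishop--Phelps theorem holds for $\mathcal{A}_u(X)$} if $\mathrm{NA}(X)$ is norm dense in $\mathcal{A}_u(X)$.

If $\dim X<\infty$, the closed ball is compact and every $f$ attains its norm. In infinite dimensions even a functional may fail to do so. On $c_0$ the functional $\ell(x)=\sum_{n\ge1}2^{-n}x_n$ has norm $1$, and $|\ell(x)|<1$ on the closed ball because $x_n\to0$. Its partial sums, however, attain their norms and converge to $\ell$. The theorem of Bishop and Phelps \cite{BP} says that this is the general picture: on every Banach space the norm attaining functionals are norm dense in the dual. The algebra $\mathcal{A}_u(X)$ contains $X^*$ and offers far more perturbations than $X^*$ does; for instance, it contains functions that peak sharply near a point of the sphere, and these suffice to prove density when $X$ is a Hilbert space (Example~\ref{ex:hilbert}).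 It is therefore natural to ask:

\begin{quote}
\emph{Is $\mathrm{NA}(X)$ dense in $\mathcal{A}_u(X)$ for every complex Banach space $X$?}
\end{quote}

Carando and Mazzitelli \cite{CM} write: ``Up to our knowledge, it is still unknown if the Bishop-Phelps theorem holds for $\mathcal{A}_u(X)$.'' The cases above suggest a positive answer. The answer is negative.

\begin{theorem}\label{thm:main}
Let $0<\tau<\frac12$. There are a separable complex Banach space $X=X_\tau$ and a continuous $2$-homogeneous polynomial $Q$ on $X$ with $\|Q\|\ge1$ such that for every $g\in\mathrm{NA}(X)$ there is $x'\in\overline{B}_X$ with $|g(x')|=\|g\|$ and $|Q(x')|\le2\tau$. Hence, for every $f\in\mathcal{A}_u(X)$ and every $g\in\mathrm{NA}(X)$,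
\begin{equation}\label{eq:main}
\|f-g\|\ \ge\ \tfrac12\Big(\|f\|-\sup\{|f(x)|:x\in\overline{B}_X,\ |Q(x)|\le2\tau\}\Big).
\end{equation}
In particular $\|Q-g\|\ge\frac12\|Q\|-\tau\ge(\frac12-\tau)\|Q\|>0$, and $\mathrm{NA}(X)$ is not dense in $\mathcal{A}_u(X)$.
\end{theorem}

For example, with $\tau=\frac14$ every norm attaining $g$ satisfies $\|Q-g\|\ge\frac14$.

For Banach spaces $Y$ and $X$, the sum $Y\oplus_\infty X$ is $Y\times X$ with the norm $\max\{\|y\|,\|x\|\}$. A space is \emph{$1$-complemented} in $Z$ if it is isometric to the range of a projection on $Z$ of norm at most $1$. A bounded map $g\colon\overline{B}_Z\to E$ has norm $\|g\|=\sup\|g(z)\|$ and is norm attaining if this supremum is a maximum.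

\begin{theorem}\label{thm:more}
Let $0<\tau<\frac12$, and let $X$ and $Q$ be the space and the polynomial constructed in Section~\ref{sec:space}.
\begin{enumerate}
\item[(a)] For every $N\ge2$ there is a continuous $N$-homogeneous polynomial $P_N$ on $X$ with $\|P_N\|\ge1$ at distance at least $(\frac12-\tau)\|P_N\|$ from $\mathrm{NA}(X)$. On every complex Banach space, polynomials of degree at most $1$ are limits of norm attaining polynomials of degree at most $1$.
\item[(b)] Let $Y$ be any complex Banach space (possibly $0$), let $E\ne0$ be any complex Banach space, let $e\in E$ with $\|e\|=1$, and put $Z=Y\oplus_\infty X$. Then $f(y,x)=Q(x)e$ has distance at least $\frac12\|Q\|-\tau$ from every norm attaining bounded continuous map $g\colon\overline{B}_Z\to E$ that is holomorphic on $B_Z$. In particular, every complex Banach space is $1$-complemented in one for which the Bishop--Phelps theorem fails for $\mathcal{A}_u$.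
\item[(c)] $\displaystyle \tfrac12\|Q\|-\tau\ \le\ \operatorname{dist}(Q,\mathrm{NA}(X))\ \le\ \tfrac12\|Q\|+\tfrac{\tau^2}{3}$.
\end{enumerate}
\end{theorem}

Part (a) shows that $2$ is the least degree of a polynomial counterexample. Since $\|Q\|\ge1$, part (c) shows that $\operatorname{dist}(Q,\mathrm{NA}(X_\tau))/\|Q\|\to\frac12$ as $\tau\to0$.

Section~\ref{sec:tools} describes the two local shapes of a ball that matter: points where one can peak, and points on flat pieces, where one cannot. Section~\ref{sec:body} builds a convex body in $\ell_2$ with long thin flat pieces and shows the mechanism in $\mathbb{C}^2$. Section~\ref{sec:space} passes to a smaller space that contains none of the points without such pieces. Sections~\ref{sec:flat} and~\ref{sec:more} prove the two theorems.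

\section{Peaks and flat pieces}\label{sec:tools}

\subsection*{Peaks}
To make $h$ attain its norm at $x_0$, take a function $p$ with $p(x_0)=1$ that is small away from $x_0$, and replace $h$ by $h(1-p)+cp$ with $|c|$ slightly larger than $\|h\|$. The bound $|p|\le1$ is not enough: where $|p|$ is close to $1$ but $p$ is not, the estimate $|h|\,|1-p|+|c|\,|p|$ exceeds $|c|$. One needs $|1-p|$ to be dominated by $1-|p|$, and a conformal map provides this. Let $\mathbb{D}$ be the open unit disc.

\begin{lemma}\label{lem:peak}
Let $X$ be a complex Banach space, let $\psi\in X^*$ with $\|\psi\|\le1$, and let $x_0\in\overline{B}_X$ with $\psi(x_0)=1$. Let $\eta>0$ and $0<\kappa<1$. There is $p\in\mathcal{A}_u(X)$ such that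
\begin{enumerate}
\item[(i)] $p(x_0)=1$;
\item[(ii)] $|p|+(1-\kappa)|1-p|\le1$ on $\overline{B}_X$, and in particular $|p|\le1$;
\item[(iii)] $|p(x)|\le\kappa$ whenever $x\in\overline{B}_X$ and $|\psi(x)-1|\ge\eta$.
\end{enumerate}
If $h\in\mathcal{A}_u(X)$ and $c\in\mathbb{C}$ satisfy $(1-\kappa)|c|\ge\|h\|$, then $g=h(1-p)+cp$ attains its norm at $x_0$.
\end{lemma}

\begin{proof}
Let $\Sigma=\{w\in\mathbb{C}:|w|+(1-\kappa)|1-w|\le1\}$. It is a sublevel set of a continuous convex function and lies in $\overline{\mathbb{D}}$, so it is compact and convex. The point $0$ is interior because $1-\kappa<1$, and $1\in\Sigma$ is a boundary point because $\Sigma\subset\overline{\mathbb{D}}$. A compact convex plane set with nonempty interior is the closure of its interior, and its boundary is a Jordan curve. By the Riemann mapping theorem there is a biholomorphic map $\Phi_0$ of $\mathbb{D}$ onto the interior of $\Sigma$ with $\Phi_0(0)=0$. By Carath\'eodory's theorem, a biholomorphic map of $\mathbb{D}$ onto a domain bounded by a Jordan curve extends to a homeomorphism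 of the closures. So $1=\Phi_0(\omega)$ for some $|\omega|=1$, and $\Phi(\zeta)=\Phi_0(\omega\zeta)$ is a homeomorphism $\overline{\mathbb{D}}\to\Sigma$, holomorphic on $\mathbb{D}$, with $\Phi(0)=0$ and $\Phi(1)=1$.

Put $q=(1+\psi)/2$ and $p=\Phi(q^n)$. On $B_X$ we have $|\psi|<1$, so $q^n$ takes values in $\mathbb{D}$ and $p$ is holomorphic. Since $q^n$ is Lipschitz on $\overline{B}_X$ and $\Phi$ is uniformly continuous on $\overline{\mathbb{D}}$, we get $p\in\mathcal{A}_u(X)$. Properties (i) and (ii) hold for every $n$. If $|w|\le1$ and $|w-1|\ge\eta$, the identity $|1+w|^2+|1-w|^2=2+2|w|^2$ gives $|(1+w)/2|^2\le1-\eta^2/4$. Hence $q^n\to0$ uniformly on the set in (iii), and (iii) holds for large $n$ by continuity of $\Phi$ at $0$. Finally, $|g|\le|c|\big((1-\kappa)|1-p|+|p|\big)\le|c|$ by (ii), and $g(x_0)=c$.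
\end{proof}

\begin{example}\label{ex:hilbert}
Let $X\ne0$ be a Hilbert space, $f\in\mathcal{A}_u(X)$ and $\varepsilon>0$. The maximum principle on the discs $\{\zeta y:|\zeta|\le1\}$, $\|y\|=1$, shows that $\|f\|$ is the supremum of $|f|$ on the sphere. Choose a unit vector $x_0$ with $|f(x_0)|>\|f\|-\varepsilon$ and put $\psi=\langle\cdot,x_0\rangle$. For $\|x\|\le1$ we have $\|x-x_0\|^2\le2-2\operatorname{Re}\psi(x)\le2|1-\psi(x)|$, so by uniform continuity there is $\eta>0$ with $|f(x)-f(x_0)|<\varepsilon$ whenever $|\psi(x)-1|<\eta$. Write $f(x_0)=\lambda|f(x_0)|$ with $|\lambda|=1$, and apply Lemma~\ref{lem:peak} with $h=f$ and $c=\lambda\|f\|/(1-\kappa)$. Then $g\in\mathrm{NA}(X)$ and $f-g=p\,(f-c)$. Where $|\psi-1|\ge\eta$ this is at most $\kappa(\|f\|+|c|)$ in modulus. Where $|\psi-1|<\eta$ it is at most $\varepsilon+|c|-|f(x_0)|\le2\varepsilon+\kappa\|f\|/(1-\kappa)$. Letting $\kappa,\varepsilon\to0$, we see that $\mathrm{NA}(X)$ is dense in $\mathcal{A}_u(X)$.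
\end{example}

\subsection*{Flat pieces}
In a counterexample, peaking must be impossible wherever the given function is nearly maximal. The maximum principle forbids a peak at a point through which the closed ball contains an open piece of a complex line. We state this for vector-valued maps, as needed in Theorem~\ref{thm:more}(b).

\begin{lemma}\label{lem:max}
Let $Z$ and $E\ne0$ be complex Banach spaces, and let $g\colon\overline{B}_Z\to E$ be bounded, continuous, and holomorphic on $B_Z$. Suppose that $\|g(z)\|=\|g\|$ for some $z\in\overline{B}_Z$. Let $w\in Z$, and let $V\subset\mathbb{C}$ be a connected open set with $0\in V$ and $z+\zeta w\in\overline{B}_Z$ for all $\zeta\in V$. Then $\|g(z+\zeta w)\|=\|g\|$ for all $\zeta\in V$.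
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem there is $e^*\in E^*$ with $\|e^*\|=1$ and $e^*(g(z))=\|g\|$. For $r\in[0,1]$ and $\zeta\in V$ put $G_r(\zeta)=e^*\big(g(r(z+\zeta w))\big)$. The points $z+\zeta w$ may all lie on the sphere, where $g$ is only assumed continuous, so the holomorphy of $G_1$ needs an argument. For $r<1$ the points $r(z+\zeta w)$ lie in $B_Z$, so $G_r$ is holomorphic on $V$. For a compact set $L\subset V$ the function $(r,\zeta)\mapsto G_r(\zeta)$ is uniformly continuous on $[0,1]\times L$, so $G_r\to G_1$ uniformly on $L$ as $r\to1$. A locally uniform limit of holomorphic functions is holomorphic. Now $|G_1|\le\|g\|=G_1(0)$ on the connected open set $V$, so $G_1$ is constant by the maximum modulus principle. Thus $\|g\|=G_1(\zeta)\le\|g(z+\zeta w)\|\le\|g\|$.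
\end{proof}

The lemma is converted into a distance estimate as follows. If $f,g\colon\overline{B}_Z\to E$ are bounded and $\|g(z')\|=\|g\|$, then $\|f\|-\|f-g\|\le\|g\|=\|g(z')\|\le\|f(z')\|+\|f-g\|$, that is,
\begin{equation}\label{eq:dist}
\|f-g\|\ \ge\ \tfrac12\big(\|f\|-\|f(z')\|\big).
\end{equation}
So we want a ball in which every point lies on a flat piece that also contains a point where $f$ is small.

\begin{remark}[Why the pieces must be thin]\label{rem:thin}
By \eqref{eq:dist}, a function $g$ close to $f$ can attain its norm only at points where $|f|$ is nearly $\|f\|$. Let $F$ be holomorphic on $\mathbb{D}$ with $|F|\le M$, and let $|\lambda|=1$ with $\lambda F(0)=|F(0)|$. Harnack's inequality for the nonnegative harmonic function $M-\operatorname{Re}(\lambda F)$ gives $M-|F(\zeta)|\le\frac{1+|\zeta|}{1-|\zeta|}\,(M-|F(0)|)$. Along a chain of discs one gets the same bound, with a constant $C(V,\zeta)$, for any fixed connected open $V\ni0$ and fixed $\zeta\in V$. So on flat pieces of a fixed shape, a function that is nearly maximal at the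 center stays nearly maximal at $\zeta$, and \eqref{eq:dist} yields nothing. The shapes have to degenerate. In our space the length stays bounded below at the relevant points, and the width has no positive lower bound.
\end{remark}

\section{A convex body with long thin flat pieces}\label{sec:body}

A thin neighborhood of a segment is the sum of the segment and a small disc. Accordingly we add two convex sets: one, $S$, contains long real segments along which a quadratic polynomial decreases to zero, and the other, $D$, is a small polydisc.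

Let $I$ be a finite or countably infinite set, let $H=\ell_2(I;\mathbb{C})$ and $H_{\mathbb{R}}=\ell_2(I;\mathbb{R})$, with $\ell_2$-norm $|\cdot|$ and unit vectors $e_k$. We use the \emph{bilinear} pairing $z\cdot w=\sum_kz_kw_k$. It satisfies $|z\cdot w|\le|z|\,|w|$, and on $H_{\mathbb{R}}$ it is the inner product. For $z\in H$ put
\[
Q(z)=z\cdot z=\sum_kz_k^2,\qquad \sigma(z)=\sup\{|h\cdot z|:h\in H_{\mathbb{R}},\ |h|\le1\}.
\]
Let $\theta=(\theta_k)\in H_{\mathbb{R}}$ have strictly positive coordinates, and define
\[
S=\{z\in H:\sigma(z)\le1\},\qquad D=\{d\in H:|d_k|\le\theta_k\text{ for all }k\},\qquad K=S+D.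
\]

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] $\sigma$ is a norm on $H$ with $\sigma(z)\le|z|\le\sqrt2\,\sigma(z)$. If $z=a+ib$ with $a,b\in H_{\mathbb{R}}$, then $|a|,|b|\le\sigma(z)$. Moreover $|z_k|\le\sigma(z)$ and $\sigma(z-z_ke_k)\le\sigma(z)$ for every $k$.
\item[(b)] The gauge $\rho(z)=\inf\{t>0:z\in tK\}$ is a norm on $H$ equivalent to $|\cdot|$, and $K=\{z:\rho(z)\le1\}$. Every $z\in K$ satisfies $|z_k|\le1+\theta_k$ for all $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As a supremum of moduli of complex linear functionals of norm at most $1$, $\sigma$ is a seminorm with $\sigma(z)\le|z|$. For real $h$ the numbers $h\cdot a$ and $h\cdot b$ are the real and imaginary parts of $h\cdot z$. Taking suprema gives $|a|,|b|\le\sigma(z)$, hence $|z|^2=|a|^2+|b|^2\le2\sigma(z)^2$. The choice $h=e_k$ gives $|z_k|\le\sigma(z)$. Finally $h\cdot(z-z_ke_k)=(h-h_ke_k)\cdot z$, and $h-h_ke_k$ is real of norm at most $|h|$.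

(b) The set $D$ is closed, and it is totally bounded because its elements have the common tail bound $\sum_{k\notin F}|d_k|^2\le\sum_{k\notin F}\theta_k^2$ for finite $F\subset I$. So $D$ is compact, and $|d|\le|\theta|$ on $D$. If $s^n+d^n\to z$ with $s^n\in S$ and $d^n\in D$, then along a subsequence $d^n\to d\in D$ and $s^n\to z-d$, which lies in the closed set $S$. So $K$ is closed. It is convex and balanced (invariant under multiplication by scalars of modulus at most $1$) because $S$ and $D$ are, and $\{|z|\le1\}\subset K\subset\{|z|\le\sqrt2+|\theta|\}$ by (a). The gauge of a closed, convex, balanced set lying between two balls is an equivalent norm whose closed unit ball is that set. The last bound follows from $|s_k|\le1$ and $|d_k|\le\theta_k$.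
\end{proof}

\begin{example}[Two coordinates]\label{ex:two}
Let $I=\{1,2\}$, and consider $\mathbb{C}^2$ with unit ball $K$. The point $x=(1+\theta_1)e_1=e_1+\theta_1e_1$ lies in $K$, and on its boundary by Lemma~\ref{lem:K}(b). For $\lambda\in[-1,1]$ and real $h$ with $|h|\le1$,
\[
|h\cdot(e_1+i\lambda e_2)|^2=h_1^2+\lambda^2h_2^2\le1,
\]
so $e_1+i\lambda e_2\in S$. For complex $\mu$ with $|\mu|<\theta_2$ we have $\theta_1e_1+\mu e_2\in D$. Adding, $x+\zeta e_2\in K$ for all $\zeta$ in the open $\theta_2$-neighborhood $V$ of the segment $[-i,i]$. By Lemma~\ref{lem:max}, a function $g$ that attains its norm at $x$ also attains it at $x'=x+ie_2$. Along the segment, $Q(x+i\lambda e_2)=(1+\theta_1)^2-\lambda^2$. So \eqref{eq:dist} gives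
\[
\|Q-g\|\ \ge\ \tfrac12\big(Q(x)-Q(x')\big)=\tfrac12 ,
\]
however small $\theta_2$ is.

The summand $D$ cannot be omitted. With unit ball $S$, the set $\{\zeta:e_1+\zeta e_2\in S\}$ is only the segment $[-i,i]$: if $\operatorname{Re}\zeta\ne0$, the real part of $e_1+\zeta e_2$ has norm greater than $1$, and if $\zeta=i\lambda$ with $|\lambda|>1$, the second coordinate exceeds $1$ in modulus. A segment has no interior, and Lemma~\ref{lem:max} does not apply. In fact $Q$ itself attains its supremum over $S$ at $e_1$, since $|Q|\le\sigma^2$ by the next lemma.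
\end{example}

To find such segments at a general point we need a normal form. For $z\in H$ the curve $t\mapsto\operatorname{Re}(e^{-it}z)$ is an ellipse in $H_{\mathbb{R}}$. If $z=e^{i\alpha}(u+iv)$ with $u,v$ real and orthogonal, the curve is $u\cos(\alpha-t)-v\sin(\alpha-t)$, so $u$ and $v$ are its semi-axes. The lemma says that $\sigma$ measures the major semi-axis, while $|Q|$ is the difference of the squares of the semi-axes. Lengthening the minor semi-axis therefore leaves $\sigma$ unchanged until the ellipse is a circle, and at that moment $Q=0$.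

\begin{lemma}\label{lem:ellipse}
\begin{enumerate}
\item[(a)] If $u,v\in H_{\mathbb{R}}$, $u\cdot v=0$ and $\alpha\in\mathbb{R}$, then $\sigma(e^{i\alpha}(u+iv))=\max\{|u|,|v|\}$ and $Q(e^{i\alpha}(u+iv))=e^{2i\alpha}(|u|^2-|v|^2)$.
\item[(b)] Every $z\in H$ can be written as $z=e^{i\alpha}(u+iv)$ with $\alpha\in\mathbb{R}$, $u,v\in H_{\mathbb{R}}$, $u\cdot v=0$ and $|u|\ge|v|$.
\end{enumerate}
\end{lemma}

\begin{proof}
For real $u,v$ we have $Q(u+iv)=|u|^2-|v|^2+2i\,u\cdot v$.

(a) The formula for $Q$ follows, since $Q$ is $2$-homogeneous. Let $m=\max\{|u|,|v|\}$. Write $u=|u|\hat u$ and $v=|v|\hat v$, where $\hat u,\hat v$ are orthogonal and each is a unit vector or $0$. For real $h$ with $|h|\le1$, Bessel's inequality gives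
\[
|h\cdot(u+iv)|^2=(h\cdot u)^2+(h\cdot v)^2\le m^2\big((h\cdot\hat u)^2+(h\cdot\hat v)^2\big)\le m^2 .
\]
The choices $h=\hat u$ and $h=\hat v$ give the values $|u|^2$ and $|v|^2$, one of which is $m^2$.

(b) Choose $\alpha$ with $e^{-2i\alpha}Q(z)\ge0$, and let $u,v$ be the real and imaginary parts of $e^{-i\alpha}z$. Then $|u|^2-|v|^2+2i\,u\cdot v$ is a nonnegative real number.
\end{proof}

In Example~\ref{ex:two} the point $x$ had a free coordinate: $x_2=0$. This gave a real direction orthogonal to both semi-axes, and it gave room in $D$. A coordinate with $|x_k|<\theta_k$ will do equally well, because it can be moved entirely into $D$. But $K$ has points without such a coordinate, and $Q$ is maximal at one of them.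

\begin{remark}\label{rem:attains}
If $|\theta|\le1$, then $\sup_K|Q|=(1+|\theta|)^2=Q(\theta/|\theta|+\theta)$. Indeed, let $s=e^{i\alpha}(u+iv)\in S$ be as in Lemma~\ref{lem:ellipse}(b), put $t=|v|^2$, and let $d\in D$. Then $|u|\le1$, so $|Q(s)|\le1-t$ and $|s|\le\sqrt{1+t}\le1+t/2$. Therefore
\[
|Q(s+d)|\le|Q(s)|+2|s|\,|d|+|d|^2\le(1+|\theta|)^2-t(1-|\theta|),
\]
and $\theta/|\theta|+\theta\in S+D$. So $Q$ attains its norm on $(H,\rho)$, whether $I$ is finite or infinite, and the space has to be made smaller.
\end{remark}

\section{The space $X_\tau$}\label{sec:space}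

We look for a Banach space $X\subset H$ whose ball is cut out of $K$ by additional constraints, with three properties. First, $|\theta|$ is small, so that $D$ changes $Q$ little. Second, every $x\in X$ has coordinates with $|x_k|<\theta_k/2$. Third, for one such $k$ the additional constraints allow a move of length about $1$ in the direction $e_k$. The obvious choice, $x_k/\theta_k\to0$ with a multiple of $\sup_k|x_k|/\theta_k$ as an additional norm, violates the third property, because its ball has width of order $\theta_k\to0$ in the direction $e_k$. The remedy is to require $|x_k|/\theta_k\to0$ only on average over long blocks. A small average still yields one small term, and one term has little influence on the average.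

Fix $\tau\in(0,\frac12)$. Let $I$ be the disjoint union of sets $A_j$, $j\ge1$, with $|A_j|=16^j$, and put $\theta_k=\tau8^{-j}$ for $k\in A_j$. Then
\begin{equation}\label{eq:theta}
|\theta|^2=\tau^2\sum_{j\ge1}16^j\,64^{-j}=\tau^2\sum_{j\ge1}4^{-j}=\frac{\tau^2}{3}.
\end{equation}
Let $H,Q,\sigma,S,D,K,\rho$ be as in Section~\ref{sec:body} for this $I$ and $\theta$. For $x\in H$ put
\begin{equation}\label{eq:nu}
\nu_j(x)=2^{-j}\sum_{k\in A_j}|x_k|=\tau\cdot\frac1{|A_j|}\sum_{k\in A_j}\frac{|x_k|}{\theta_k}.
\end{equation}
Thus $\nu_j(\theta)=\tau$ for all $j$, while $\nu_j(e_k)=2^{-j}$ for $k\in A_j$. Define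
\[
X=X_\tau=\{x\in H:\nu_j(x)\to0\},\qquad\|x\|=\max\Big\{\rho(x),\ \sup_j\nu_j(x)\Big\}.
\]
No nonzero multiple of $\theta$ belongs to $X$, so the maximum point of Remark~\ref{rem:attains} is gone.

\begin{proposition}\label{prop:X}
$X$ is a separable complex Banach space, $(e_k)_{k\in I}$ is an unconditional basis of $X$, and
\[
\overline{B}_X=\{x\in X:\ x\in K\text{ and }\nu_j(x)\le1\text{ for all }j\}.
\]
The restriction of $Q$ to $X$ is a continuous $2$-homogeneous polynomial with $\|Q\|\ge1$.
\end{proposition}

\begin{proof}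
The $\nu_j$ are seminorms, so $X$ is a linear subspace of $H$ and $\|\cdot\|$ is a norm on it. The description of the ball follows from Lemma~\ref{lem:K}(b).

Let $(x^n)$ be a Cauchy sequence in $X$. Since $\rho$ is equivalent to $|\cdot|$, it converges in $H$ to some $x$, and $\rho(x^n-x)\to0$. Given $\varepsilon>0$, choose $n_0$ with $\nu_j(x^n-x^m)\le\varepsilon$ for all $j$ and all $n,m\ge n_0$. Each $\nu_j$ involves finitely many coordinates, so letting $m\to\infty$ gives $\nu_j(x^n-x)\le\varepsilon$ for all $j$ and $n\ge n_0$. Hence $\limsup_j\nu_j(x)\le\varepsilon+\lim_j\nu_j(x^{n_0})=\varepsilon$. So $x\in X$ and $\|x^n-x\|\to0$.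

The norm $\|x\|'=\max\{|x|,\sup_j\nu_j(x)\}$ is equivalent to $\|\cdot\|$ and does not increase when coordinates are replaced by $0$. Let $x\in X$, let $T_Jx$ be the restriction of $x$ to $\bigcup_{j>J}A_j$, and let $F\supset A_1\cup\dots\cup A_J$ be finite. Then $\|x-\sum_{k\in F}x_ke_k\|'\le\|T_Jx\|'=\max\{|T_Jx|,\sup_{j>J}\nu_j(x)\}$, which tends to $0$ as $J\to\infty$. So $x=\sum_kx_ke_k$ unconditionally. The coefficients are unique because the coordinates are continuous, and $X$ is separable.

By the proof of Lemma~\ref{lem:K}(b), $|x|\le(\sqrt2+|\theta|)\|x\|$, so $(x,y)\mapsto x\cdot y$ is a bounded bilinear form on $X$. Finally $e_k\in S\subset K$ and $\nu_j(e_k)\le\frac12$ for all $j$, so $e_k\in\overline{B}_X$, and $Q(e_k)=1$.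
\end{proof}

\section{Every point lies on a long flat piece}\label{sec:flat}

\begin{proposition}\label{prop:flat}
For every $x\in\overline{B}_X$ there are $k\in I$, a convex open set $V\subset\mathbb{C}$ with $0\in V$, and $\zeta_0\in V$ such that $x+\zeta e_k\in\overline{B}_X$ for all $\zeta\in V$ and $|Q(x+\zeta_0e_k)|\le2\tau$. One can take
\[
V=\{ie^{i\alpha}\lambda+\mu:\ \lambda\in[-\sqrt a,\sqrt a\,],\ \mu\in\mathbb{C},\ |\mu|<\theta_k/2\},\qquad\zeta_0=ie^{i\alpha}\sqrt a,
\]
for suitable $\alpha\in\mathbb{R}$ and $a\in[0,1]$.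
\end{proposition}

\begin{proof}
A set $V$ of this form is a union of open discs and a sum of two convex sets, so it is open and convex, and it contains $0$ and $\zeta_0$.

\emph{Step 1: a small coordinate.} Since $\nu_j(x)\to0$, there is $j$ with $\nu_j(x)<\tau/2$ and $\nu_j(x)+2\cdot2^{-j}\le1$. By \eqref{eq:nu} the average of $|x_k|/\theta_k$ over $A_j$ is less than $\frac12$. So there is $k\in A_j$ with $|x_k|<\theta_k/2$.

\emph{Step 2: moving the coordinate into $D$.} Write $x=s+d$ with $s\in S$ and $d\in D$. The coordinate $x_k$ is small, but $s_k$ need not vanish and $|d_k|$ may equal $\theta_k$. Put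
\[
s'=s-s_ke_k,\qquad d'=d-d_ke_k+x_ke_k .
\]
Then $s'+d'=x$. We have $s'\in S$ by Lemma~\ref{lem:K}(a), and $d'\in D$ with $|d'_k|=|x_k|<\theta_k/2$.

\emph{Step 3: the segment in $S$.} By Lemma~\ref{lem:ellipse}, $s'=e^{i\alpha}(u+iv)$ with $u,v$ real, $u\cdot v=0$ and $|v|\le|u|=\sigma(s')\le1$. Since $s'_k=0$, we have $u_k=v_k=0$. Put $a=|u|^2-|v|^2\in[0,1]$. For real $\lambda$ with $\lambda^2\le a$ let
\[
s_\lambda=s'+ie^{i\alpha}\lambda e_k=e^{i\alpha}\big(u+i(v+\lambda e_k)\big).
\]
Here $u\cdot(v+\lambda e_k)=0$ and $|v+\lambda e_k|^2=|v|^2+\lambda^2\le|u|^2$. By Lemma~\ref{lem:ellipse}(a), $\sigma(s_\lambda)=|u|\le1$ and $Q(s_\lambda)=e^{2i\alpha}(a-\lambda^2)$.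

\emph{Step 4: the piece lies in the ball.} Let $\zeta=ie^{i\alpha}\lambda+\mu\in V$. Since $|d'_k+\mu|<\theta_k$, we have $d'+\mu e_k\in D$, so $x+\zeta e_k=s_\lambda+(d'+\mu e_k)\in K$. The vector $x+\zeta e_k$ lies in $X$, and among the seminorms only $\nu_j$ changes. Since $|\zeta|\le1+\theta_k/2\le2$, we get $\nu_j(x+\zeta e_k)\le\nu_j(x)+2\cdot2^{-j}\le1$. So $x+\zeta e_k\in\overline{B}_X$ by Proposition~\ref{prop:X}.

\emph{Step 5: the far end.} We have $x+\zeta_0e_k=s''+d'$ with $s''=s_{\sqrt a}\in S$ and $Q(s'')=0$. Also $|s''|\le\sqrt2$ by Lemma~\ref{lem:K}(a), and $|d'|\le\tau/\sqrt3$ by \eqref{eq:theta}. Since $2\sqrt{2/3}<5/3$ and $\tau<1$,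
\[
|Q(x+\zeta_0e_k)|=|2\,s''\cdot d'+Q(d')|\le2\sqrt{2/3}\;\tau+\tfrac13\tau^2\le\tfrac53\tau+\tfrac13\tau=2\tau.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $X$ and $Q$ from Section~\ref{sec:space}. Let $g\in\mathrm{NA}(X)$ attain its norm at $x\in\overline{B}_X$, and take $k,V,\zeta_0$ from Proposition~\ref{prop:flat}. Lemma~\ref{lem:max} with $E=\mathbb{C}$ and $w=e_k$ shows that $g$ attains its norm at $x'=x+\zeta_0e_k$, and $|Q(x')|\le2\tau$. For $f\in\mathcal{A}_u(X)$, inequality \eqref{eq:dist} at the point $x'$ gives \eqref{eq:main}. For $f=Q$ the supremum in \eqref{eq:main} is at most $2\tau$, so $\|Q-g\|\ge\frac12\|Q\|-\tau$. Since $\|Q\|\ge1$ and $\tau<\frac12$, this is at least $(\frac12-\tau)\|Q\|>0$.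
\end{proof}

The condition $\nu_j(x)\to0$ enters twice in Step~1: it produces the small coordinate, and it leaves slack in the constraint $\nu_j\le1$. Mere boundedness of $(\nu_j(x))_j$ would admit $x=\theta$, at which Step~1 fails. The full strength of $\tau<\frac12$ is used only to make the final bound positive. The width of $V$ is $\theta_k$, where $k$ depends on $x$, in accordance with Remark~\ref{rem:thin}.

\section{Higher degrees, vector values, and the constant $\frac12$}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]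
By \eqref{eq:main} it suffices to multiply $Q$ by a power of a functional that is bounded by $1$ on the ball and equals $1$ at a point where $|Q|\ge1$. Fix $k_0\in A_1$ and put $\ell_0(x)=x_{k_0}/(1+\theta_{k_0})$. Then $|\ell_0|\le1$ on $\overline{B}_X$ by Lemma~\ref{lem:K}(b). Let $P_N=Q\,\ell_0^{\,N-2}$. It is the restriction to the diagonal of the bounded $N$-linear form $(x^1\cdot x^2)\,\ell_0(x^3)\cdots\ell_0(x^N)$. The vector $w=(1+\theta_{k_0})e_{k_0}=e_{k_0}+\theta_{k_0}e_{k_0}$ lies in $S+D$, it has $\nu_1(w)=\frac12(1+\theta_{k_0})\le1$, and $\nu_j(w)=0$ for $j\ge2$. So $w\in\overline{B}_X$. Since $\ell_0(w)=1$, we get $\|P_N\|\ge P_N(w)=(1+\theta_{k_0})^2\ge1$. On $\overline{B}_X$ we have $|P_N|\le|Q|$, so the supremum in \eqref{eq:main} is at most $2\tau$ for $f=P_N$. Hence $\|P_N-g\|\ge\frac12\|P_N\|-\tau\ge(\frac12-\tau)\|P_N\|$ for all $g\in\mathrm{NA}(X)$.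

Now let $W$ be any complex Banach space, $c\in\mathbb{C}$ and $\ell\in W^*$. By the Bishop--Phelps theorem \cite{BP}, $\ell$ is a norm limit of functionals $\ell'$ with $|\ell'(w_0)|=\|\ell'\|$ for some $w_0\in\overline{B}_W$. Write $c=\omega|c|$ with $|\omega|=1$. Multiplying $w_0$ by a unimodular scalar, we may assume $\ell'(w_0)=\omega\|\ell'\|$. Then $|c+\ell'(w_0)|=|c|+\|\ell'\|\ge\|c+\ell'\|$, so $c+\ell'$ attains its norm, and $\|(c+\ell)-(c+\ell')\|=\|\ell-\ell'\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]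
The ball $\overline{B}_Z$ is the product $\overline{B}_Y\times\overline{B}_X$, so flat pieces of $\overline{B}_X$ persist in $\overline{B}_Z$, and $\|f\|=\|Q\|$. Let $g$ attain its norm at $(y,x)$, and take $k,V,\zeta_0$ from Proposition~\ref{prop:flat} for $x$. The points $(y,x)+\zeta(0,e_k)$, $\zeta\in V$, lie in $\overline{B}_Z$. Lemma~\ref{lem:max}, which assumes only continuity on the closed ball, shows that $g$ attains its norm at $z'=(y,x+\zeta_0e_k)$, and $\|f(z')\|\le2\tau$. By \eqref{eq:dist}, $\|f-g\|\ge\frac12\|Q\|-\tau$. For $E=\mathbb{C}$ and $e=1$ the function $f$ is a continuous $2$-homogeneous polynomial on $Z$, so it lies in $\mathcal{A}_u(Z)$ and not in the closure of $\mathrm{NA}(Z)$. The projection $(y,x)\mapsto(y,0)$ has norm at most $1$, and its range is isometric to $Y$.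
\end{proof}

The lower bound in part (c) is contained in Theorem~\ref{thm:main}. For the upper bound we need a norm attaining $g$, and by Theorem~\ref{thm:main} it must attain its norm where $Q$ is small. Suppose that $g$ behaves like $tQ$, $0\le t\le1$, away from a point $x_0$ and has a peak of height about $t\|Q\|$ at $x_0$. The error is about $(1-t)\|Q\|$ away from $x_0$, and about $t\|Q\|$ near $x_0$, where $Q$ is small. The best choice is $t=\frac12$. For $x_0$ we take a corner of the ball modeled on the end point $e_1+ie_2$ of the segment in Example~\ref{ex:two}.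

Fix distinct $k_1,k_2\in A_2$, let $\vartheta=\theta_{k_1}=\theta_{k_2}$ and $s_0=e_{k_1}+ie_{k_2}$, and put
\[
x_0=(1+\vartheta)s_0,\qquad\psi(x)=\frac{x_{k_1}-ix_{k_2}}{2(1+\vartheta)} .
\]
By Lemma~\ref{lem:K}(b), $|\psi|\le1$ on $\overline{B}_X$. Further, $\sigma(s_0)=1$ by Lemma~\ref{lem:ellipse}(a), $\vartheta s_0\in D$, and $\nu_2(x_0)=\frac14\cdot2(1+\vartheta)\le1$. (In the block $A_1$ the last bound would fail.) So $x_0\in\overline{B}_X$, and $\psi(x_0)=1$. In contrast with Example~\ref{ex:hilbert}, the condition $\psi(x)\approx1$ does not force $x\approx x_0$: adding $\theta_ke_k$ with $k\in A_2\setminus\{k_1,k_2\}$ to $x_0$ keeps the point in the ball and does not change $\psi$. It does determine the $S$-part of $x$, and this is enough.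

\begin{lemma}\label{lem:claim}
If $x^n\in\overline{B}_X$ and $\psi(x^n)\to1$, then $\limsup_n|Q(x^n)|\le\tau^2/3$.
\end{lemma}

\begin{proof}
We use twice that if $|\alpha_n|\le A$, $|\beta_n|\le B$ and $\alpha_n+\beta_n\to A+B$, then $\alpha_n\to A$ and $\beta_n\to B$. Indeed, $A-\operatorname{Re}\alpha_n$ and $B-\operatorname{Re}\beta_n$ are nonnegative with sum tending to $0$, and $|A-\alpha_n|^2\le2A(A-\operatorname{Re}\alpha_n)$.

The numbers $x^n_{k_1}$ and $-ix^n_{k_2}$ have modulus at most $1+\vartheta$, and their sum tends to $2(1+\vartheta)$. So both tend to $1+\vartheta$. Write $x^n=s^n+d^n$ with $s^n\in S$ and $d^n\in D$. Since $|s^n_k|\le1$ and $|d^n_k|\le\vartheta$ for $k=k_1,k_2$, we get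
\[
s^n_{k_1}\to1,\qquad d^n_{k_1}\to\vartheta,\qquad s^n_{k_2}\to i,\qquad d^n_{k_2}\to i\vartheta .
\]
Write $s^n=a^n+ib^n$ with $a^n,b^n\in H_{\mathbb{R}}$. By Lemma~\ref{lem:K}(a), $|a^n|,|b^n|\le1$, so $|a^n-e_{k_1}|^2\le2-2a^n_{k_1}\to0$ and $|b^n-e_{k_2}|^2\le2-2b^n_{k_2}\to0$. Thus $s^n\to s_0$ in $H$, and $Q(s^n)\to Q(s_0)=0$. Moreover $|(s^n-s_0)\cdot d^n|\le|s^n-s_0|\,|\theta|\to0$ and $s_0\cdot d^n=d^n_{k_1}+id^n_{k_2}\to\vartheta-\vartheta=0$, so $s^n\cdot d^n\to0$. Since $Q(x^n)=Q(s^n)+2\,s^n\cdot d^n+Q(d^n)$ and $|Q(d^n)|\le|d^n|^2\le\tau^2/3$, the lemma follows.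
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:more}(c)]
Let $\gamma>\tau^2/3$. There is $\eta>0$ such that $|Q(x)|\le\gamma$ whenever $x\in\overline{B}_X$ and $|\psi(x)-1|<\eta$, for otherwise we could choose $x^n$ with $|\psi(x^n)-1|<1/n$ and $|Q(x^n)|>\gamma$, against Lemma~\ref{lem:claim}. Let $0<\kappa<1$, take $p$ from Lemma~\ref{lem:peak}, and put
\[
c=\frac{\|Q\|}{2(1-\kappa)},\qquad g=\tfrac12Q\,(1-p)+cp .
\]
By Lemma~\ref{lem:peak} with $h=\frac12Q$, the function $g$ belongs to $\mathrm{NA}(X)$. We have $Q-g=\frac12Q\,(1+p)-cp$. Where $|\psi-1|\ge\eta$ we have $|p|\le\kappa$, so $|Q-g|\le\frac12\|Q\|(1+\kappa)+c\kappa$. Where $|\psi-1|<\eta$ we have $|p|\le1$ and $|Q|\le\gamma$, so $|Q-g|\le\gamma+c$. Hence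
\[
\operatorname{dist}(Q,\mathrm{NA}(X))\le\max\big\{\tfrac12\|Q\|(1+\kappa)+c\kappa,\ \gamma+c\big\}.
\]
As $\kappa\to0$ we have $c\to\frac12\|Q\|$, and the right side tends to $\frac12\|Q\|+\gamma$. Letting $\gamma\downarrow\tau^2/3$ completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
E.~Bishop and R.~R.~Phelps, Bull. Amer. Math. Soc. \textbf{67} (1961).

\bibitem{CM}
Daniel Carando and Martin Mazzitelli, \emph{Bounded holomorphic functions attaining their norms in the bidual}, arXiv:1403.6431 (2014).

\end{thebibliography}
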